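# Linear-sized singular-value sparsifiers of directed and undirected graphs

## 1. Imitating the averaging matrix $J/n$ with few entries

Let $J$ be the $n\times n$ all-ones matrix. One step of the random walk with matrix $J/n$ forgets everything. How few nonzero entries can a nonnegative matrix $\tilde W$, with all row sums and column sums equal to $1$, have if $\|\tilde W-J/n\|\le\varepsilon$? Here $\|\cdot\|$ is the operator norm and $\varepsilon\in(0,1)$.

A lower bound can be found by hand. Put $\Delta=\tilde W-J/n$. Then $\Delta\mathbf 1=0$, so $\Delta$ has rank at most $n-1$ and $\|\Delta\|_F^2\le(n-1)\|\Delta\|^2\le(n-1)\varepsilon^2$. Also $\operatorname{tr}((J/n)^\top\Delta)=\frac1n\mathbf 1^\top\Delta\mathbf 1=0$, so $\|\tilde W\|_F^2=1+\|\Delta\|_F^2\le1+\varepsilon^2(n-1)$. The entries of $\tilde W$ add up to $n$. If $s$ of them are nonzero, Cauchy–Schwarz gives $n^2\le s\,\|\tilde W\|_F^2$, hence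
$$s\ge\frac{n^2}{1+\varepsilon^2(n-1)}\ge\tfrac12\min\{n^2,n/\varepsilon^2\}.$$

In Sections 2–4 we prove that order $n/\varepsilon^2$ entries suffice, for $J/n$ and for every weighted graph with a spectral gap. This is the easy case. Then we ask what changes for an arbitrary graph. First, the notion of approximation that contains this question.

**Definition (Eulerian graph).** Let $G=(V,E,w)$ be a weighted directed graph on $n$ vertices with nonnegative weights and weighted adjacency matrix $A\in\mathbb R^{V\times V}$. It is Eulerian if every vertex has equal weighted in-degree and out-degree. Then $D$ is the diagonal matrix of these degrees, all assumed positive, and $W=D^{-1/2}AD^{-1/2}$. An undirected graph is the special case $A=A^\top$.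

**Definition (SV approximation).** Let $W,\tilde W\in\mathbb C^{n\times n}$ with $\|W\|\le1$. We say that $\tilde W$ is an $\varepsilon$-singular-value (SV) approximation of $W$ if for all $x,y\in\mathbb C^n$
$$|x^*(\tilde W-W)y|\le\frac\varepsilon2\big[x^*(I-WW^*)x+y^*(I-W^*W)y\big].\tag{1}$$

**Definition (SV-sparsifier).** Let $G$ be Eulerian. An Eulerian graph $\tilde G$ with nonnegative weights on the same vertex set, with the same degree matrix $D$, is an $\varepsilon$-SV-sparsifier of $G$ if $D^{-1/2}\tilde AD^{-1/2}$ is an $\varepsilon$-SV approximation of $D^{-1/2}AD^{-1/2}$. If $G$ is undirected we also require $\tilde A=\tilde A^\top$. The size of $\tilde G$ is its number of nonzero edge weights.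

(The requirement $\|W\|\le1$ is automatic for Eulerian graphs; see the proof of Lemma 1.) In plain words: the error seen by a pair of test vectors must be small compared with how much length the walk takes away from these vectors. A vector whose length the walk preserves must be treated exactly. Three examples show what this means.

*The averaging matrix.* Let $A=J/n$, $D=I$, $W=J/n$. Then $WW^*=W^*W=W$, and $I-W$ is the orthogonal projection onto $\mathbf 1^\perp$. Equal degrees give $\Delta\mathbf 1=0$ and $\mathbf 1^\top\Delta=0$, so only the components of $x,y$ in $\mathbf 1^\perp$ matter on either side of (1), and (1) says exactly that $\|\Delta\|\le\varepsilon$. This is the question we started from.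

*A directed cycle.* Here $W$ is a permutation matrix, so $I-WW^*=I-W^*W=0$ and (1) forces $\tilde W=W$. The cycle is its own only SV-sparsifier.

*Bipartite graphs stay bipartite.* Let $n$ be even and $G=K_{n/2,n/2}$ with sides $S,S'$. Then $W$ has eigenvalue $1$ on $\mathbf 1$, eigenvalue $-1$ on $\mathbf 1_S-\mathbf 1_{S'}$, and $0$ on the rest. Compare with $\tilde A=\frac12J$, which has the same degrees $n/2$ and $\tilde W=J/n$. The Laplacians $D-A$ and $D-\tilde A$ are $\frac n2(I-W)$ and $\frac n2(I-\tilde W)$. Their eigenvalues are $\frac n2\cdot2$ and $\frac n2\cdot1$ on $\mathbf 1_S-\mathbf 1_{S'}$, and they agree elsewhere. So their quadratic forms agree up to a factor in $[\frac12,1]$. Yet $\tilde W$ is not an $\varepsilon$-SV approximation of $W$ for any $\varepsilon$: for $x=y=\mathbf 1_S-\mathbf 1_{S'}$ the right side of (1) is $0$, while $x^*(\tilde W-W)y=\|x\|^2\ne0$.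

For the weaker notion of spectral approximation, $(1-\varepsilon)x^\top Lx\le x^\top\tilde Lx\le(1+\varepsilon)x^\top Lx$ with $L=D-A$, every undirected graph has a sparsifier with $O(n/\varepsilon^2)$ nonzero weights (Batson–Spielman–Srivastava). For SV approximation, every Eulerian graph is known to have an $\varepsilon$-SV-sparsifier with $O(n\varepsilon^{-2}\log^{12}n)$ nonzero weights. The problem, from Ahmadinejad, Peebles, Pyne, Sidford and Vadhan, "Singular Value Approximation and Sparsifying Random Walks on Directed Graphs" (arXiv:2301.13541, 2023), is to determine whether $Cn/\varepsilon^2$ suffices with an absolute constant $C$, (a) for undirected graphs with undirected sparsifiers, and (b) for Eulerian directed graphs. The answer to both is yes.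

## 2. The bipartite lift, its energy, and balanced vectors

We separate the two roles of each vertex. Let $U,U'$ be finite sets, $V=U\sqcup U'$, $N=|V|$, and $A\in\mathbb R_{\ge0}^{U\times U'}$. The support of $A$ is the edge set of a bipartite graph on $V$, and
$$\mathcal E(x)=\sum_{u\in U,\,v\in U'}A_{uv}|x_u-x_v|^2\qquad(x\in\mathbb C^V)$$
is its energy. Given a constant $c$ and $\varepsilon\in(0,1)$, we look for the following.

**Definition ($(c,\varepsilon)$-reweighting).** A matrix $\tilde A\in\mathbb R_{\ge0}^{U\times U'}$ is a $(c,\varepsilon)$-reweighting of $A$ if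

1. $\operatorname{supp}\tilde A\subseteq\operatorname{supp}A$, and $\tilde A$ has at most $cN/\varepsilon^2$ nonzero entries;
2. $\tilde A$ has the same row sums and the same column sums as $A$;
3. for all $x,z\in\mathbb C^V$,
$$\Big|\sum_{u\in U,v\in U'}(\tilde A-A)_{uv}\,\overline{x_u}\,z_v\Big|\le\varepsilon\sqrt{\mathcal E(x)\mathcal E(z)}.\tag{2}$$

The left side of (2) sees only $x|_U$ and $z|_{U'}$, so we are free to choose $x|_{U'}$ and $z|_U$ to make the energies small. That freedom gives SV approximation.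

**Lemma 1.** Let $A$ be the adjacency matrix of an Eulerian graph on $n$ vertices, let $U,U'$ be two copies of its vertex set, and let $\tilde A$ be a $(c,\varepsilon)$-reweighting of $A$. Then $\tilde A$ is Eulerian with degree matrix $D$, has at most $2cn/\varepsilon^2$ nonzero entries, and $\tilde W=D^{-1/2}\tilde AD^{-1/2}$ satisfies
$$|x^*(\tilde W-W)y|\le\varepsilon\sqrt{x^*(I-WW^*)x\cdot y^*(I-W^*W)y}\qquad(x,y\in\mathbb C^n).\tag{3}$$
If moreover $A=A^\top$, then $\hat A=\frac12(\tilde A+\tilde A^\top)$ is symmetric and nonnegative, has degree matrix $D$, is supported in $\operatorname{supp}A$, has at most $4cn/\varepsilon^2$ nonzero entries, and satisfies (3) as well. By the AM–GM inequality, (3) implies (1).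

*Proof.* The row and column sums of $A$ are given by $D$, hence so are those of $\tilde A$. Here $N=2n$, which gives the size. Writing vectors on $V$ as $(p,q)$, we have $\mathcal E((p,q))=p^*Dp-2\operatorname{Re}p^*Aq+q^*Dq$. For $a,b\in\mathbb C^n$ take $x=(a,D^{-1}A^\top a)$ and $z=(D^{-1}Ab,b)$. Then
$$\mathcal E(x)=a^*Da-2a^*AD^{-1}A^\top a+a^*AD^{-1}A^\top a=a^*(D-AD^{-1}A^\top)a,$$
and likewise $\mathcal E(z)=b^*(D-A^\top D^{-1}A)b$. The left side of (2) is $|a^*(\tilde A-A)b|$. Replacing $a,b$ by $D^{-1/2}a,D^{-1/2}b$ turns (2) into (3). (Since $\mathcal E\ge0$, the first formula also shows $I-WW^*\succeq0$, that is, $\|W\|\le1$.)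

Now let $A=A^\top$. The claims about $\hat A$ other than (3) are clear. Since $W$ is real symmetric and $\tilde W$ is real,
$$|x^*(\tilde W^\top-W)y|=|y^*(\tilde W-W)x|\le\varepsilon\sqrt{y^*(I-W^2)y\cdot x^*(I-W^2)x}.$$
Averaging this with (3) for $\tilde W$ gives (3) for $\hat A$. $\square$

From now on we work with a bipartite graph on $V=U\sqcup U'$ with edge set $E$, $|E|=m$, and weights $w_e>0$. Isolated vertices are allowed. Edge $e$ has endpoints $u_e\in U$, $v_e\in U'$. For real $x$ put $\mathcal E_w(x)=\sum_ew_e(x_{u_e}-x_{v_e})^2=x^\top Lx$, where $L$ is the weighted Laplacian. Write $L^+$ for its pseudoinverse and $L^{+/2}=(L^+)^{1/2}$, so that $L^{1/2}L^{+/2}=L^{+/2}L^{1/2}$ is the orthogonal projection onto $(\ker L)^\perp$, and $\mathcal E_w(L^{+/2}\xi)\le\|\xi\|^2$.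

**Definition (balanced vector).** A vector $f\in\mathbb R^E$ is balanced if $\sum_{e\ni s}f_e=0$ for every $s\in V$. For any $f\in\mathbb R^E$ put $\beta_f(x,z)=\sum_ef_e\,x_{u_e}z_{v_e}$.

Adding a balanced $f$ to $w$ keeps all row and column sums, and $\beta_f$ is the resulting error in (2). The smallest example is a $4$-cycle $u_1v_1u_2v_2$ with $f=+1,-1,+1,-1$ on $u_1v_1,\,u_2v_1,\,u_2v_2,\,u_1v_2$. Then $\beta_f(x,z)=(x_{u_1}-x_{u_2})(z_{v_1}-z_{v_2})$, which does not change when a constant is added to $x$ or to $z$. This is general. If $f$ is balanced and $X$ is a connected component, then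
$$\beta_f(\mathbf 1_X,z)=\sum_{v\in X\cap U'}z_v\sum_{e\ni v}f_e=0,\qquad\beta_f(x,\mathbf 1_X)=0,$$
the second for the same reason. The indicators $\mathbf 1_X$ span $\ker L$, because $\mathcal E_w(x)=0$ means that $x$ is constant along every edge. For $y\in\mathbb R^E$ write $wy=(w_ey_e)_e$ and
$$M(y)=L^{+/2}\Big(\sum_ew_ey_e\,\mathbf e_{u_e}\mathbf e_{v_e}^\top\Big)L^{+/2}\in\mathbb R^{N\times N}.$$
Replacing $x,z$ by their projections onto $(\ker L)^\perp$, we get
$$wy\text{ balanced}\ \Longrightarrow\ \beta_{wy}(x,z)=(L^{1/2}x)^\top M(y)\,(L^{1/2}z)\quad\text{for all }x,z.\tag{4}$$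
So we need a balanced perturbation $wy$ that sets many weights to zero and has small $\|M(y)\|$.

**Definition (gap).** Let $\deg(s)=\sum_{e\ni s}w_e$ and $c(x)=\sum_s\deg(s)x_s/\sum_s\deg(s)$. The weights $w$ have gap $\gamma\in(0,1]$ if for all $x\in\mathbb R^V$
$$\sum_s\deg(s)\,(x_s-c(x))^2\le\gamma^{-1}\mathcal E_w(x).\tag{5}$$

*Example.* For $A=J/n$ all degrees are $1$, and for $x=(p,q)$ with $P=\sum p_u$, $Q=\sum q_v$ we have $\mathcal E(x)=\|p\|^2+\|q\|^2-\frac2nPQ$, while the left side of (5) is $\|p\|^2+\|q\|^2-\frac1{2n}(P+Q)^2$. The difference is $\frac1{2n}(P-Q)^2\ge0$, so $J/n$ has gap $1$. More generally, for the lift of an Eulerian graph the normalized Laplacian has eigenvalues $1\pm\sigma_i(W)$, so the gap is $1-\sigma_2(W)$ whenever that is positive.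

**Proposition 2 (the case of a gap).** Let $A\ne0$ have gap $\gamma\in(0,1]$. Put $K=128000\,\gamma^{-2}$ and $c_\gamma=\max\{12,900(4K+3)^2\}$. Then for every $\varepsilon\in(0,1)$ there is a $(c_\gamma,\varepsilon)$-reweighting of $A$.

With Lemma 1 this gives $\tilde W$ with at most $2c_1n/\varepsilon^2$ nonzero entries and $\|\tilde W-J/n\|\le\varepsilon$. The proof takes the next two sections. Section 3 uses no gap and will serve for all graphs.

## 3. A barrier walk along degree-preserving directions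

We construct a vector $\chi\in[-1,1]^E$ with many coordinates equal to $-1$ and replace $w$ by $w(1+\chi)$. The vector grows from $0$ in small steps, and a potential keeps $\|M(\chi)\|$ under control.

For symmetric $B\in\mathbb R^{n'\times n'}$ and $\sigma>0$ let
$$\Phi(B)=\min_{u>\lambda_{\max}(B)}\big[u+\sigma\operatorname{tr}(uI-B)^{-1}\big].$$

**Lemma 3.** $\Phi(B)\ge\lambda_{\max}(B)$ and $\Phi(0)=2\sqrt{\sigma n'}$. Let $u$ be the minimizer for $B$, $G=(uI-B)^{-1}$, $Z=\sigma^{1/2}G$ and $Y=Z^2$. Then $Z\succ0$ and $\|Z\|_F^2=\operatorname{tr}Y=1$. For symmetric $H$ with $\|H\|\le\sqrt\sigma/2$,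
$$\Phi(B+H)\le\Phi(B)+\operatorname{tr}(YH)+2\sigma^{-1/2}\operatorname{tr}(YHZH).$$

*Proof.* The derivative in $u$ of the bracket is $1-\sigma\operatorname{tr}(uI-B)^{-2}$. On $(\lambda_{\max}(B),\infty)$ it increases strictly from $-\infty$ to $1$, so there is a unique minimizer, and there $\sigma\operatorname{tr}G^2=1$. This says $\|Z\|_F^2=\operatorname{tr}Y=1$, and it implies $\|G\|\le\sigma^{-1/2}$. The bracket exceeds $u>\lambda_{\max}(B)$, which gives the first claim. For $B=0$ it is $u+\sigma n'/u$, whose minimum is $2\sqrt{\sigma n'}$.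

Let $X=G^{1/2}HG^{1/2}$. Then $\|X\|\le\|G\|\|H\|\le\frac12$, and $uI-B-H=G^{-1/2}(I-X)G^{-1/2}\succ0$, so $u$ is admissible for $B+H$. For $|t|\le\frac12$ we have $\frac1{1-t}=1+t+\frac{t^2}{1-t}\le1+t+2t^2$, hence $(I-X)^{-1}\preceq I+X+2X^2$. Conjugating by $G^{1/2}$ and taking traces,
$$\operatorname{tr}(uI-B-H)^{-1}\le\operatorname{tr}G+\operatorname{tr}(G^2H)+2\operatorname{tr}(G^2HGH).$$
Multiply by $\sigma$, add $u$, and note $\sigma\operatorname{tr}(G^2H)=\operatorname{tr}(YH)$ and $\sigma\operatorname{tr}(G^2HGH)=\sigma^{-1/2}\operatorname{tr}(YHZH)$. $\square$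

In the walk, the linear term $\operatorname{tr}(YH)$ will be removed by one linear condition on the direction. The quadratic term is what must be small. For $N\times N$ positive semidefinite matrices $Z_1,Z_2,Y_1,Y_2$ put
$$Q(y)=\operatorname{tr}\big(Z_1M(y)Y_2M(y)^\top\big)+\operatorname{tr}\big(Z_2M(y)^\top Y_1M(y)\big).$$

**Definition ($K$-cheap directions).** The weighted graph has $K$-cheap directions if for every $F\subseteq E$ with $|F|\ge m/2$, all $Z_1,Z_2,Y_1,Y_2\succeq0$ with $\|Z_i\|_F\le1$ and $\operatorname{tr}Y_i\le1$, and all linear functionals $\rho_1,\rho_2$ on $\mathbb R^E$, there is a unit vector $y\in\mathbb R^E$ supported in $F$ with $wy$ balanced, $\rho_1(y)=\rho_2(y)=0$ and $Q(y)\le K\sqrt N/m^2$.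

**Proposition 4 (one round).** If the graph has $m\ge1$ edges and $K$-cheap directions, there is $\chi\in[-1,1]^E$ with $w\chi$ balanced, more than $m/4$ coordinates equal to $-1$, and for all real $x,z$
$$|\beta_{w\chi}(x,z)|\le(4K+3)\sqrt{N/m}\,\sqrt{\mathcal E_w(x)\mathcal E_w(z)}.$$

*Proof.* Let $B(y)=\begin{pmatrix}0&M(y)\\M(y)^\top&0\end{pmatrix}$. It is linear in $y$, of size $n'=2N$, and $\lambda_{\max}(B(y))=\|M(y)\|$. Let $\sigma=1/m$, and fix $h_0>0$ with $\|B(h_0y)\|\le\sqrt\sigma/2$ for all unit $y$.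

**Step 1: the walk.** Start at $\chi=0$. While $F=\{e:|\chi_e|<1\}$ has $|F|\ge m/2$, do the following. Take $Z,Y$ from Lemma 3 for $B(\chi)$, and let $Z_1,Z_2,Y_1,Y_2$ be their diagonal $N\times N$ blocks. These are positive semidefinite with $\|Z_i\|_F\le\|Z\|_F=1$ and $\operatorname{tr}Y_i\le\operatorname{tr}Y=1$. Take a cheap direction $y$ for $F$ with $\rho_1(y)=\operatorname{tr}(YB(y))$ and $\rho_2(y)=\langle\chi,y\rangle$. Replace $\chi$ by $\chi+hy$, where $h\in(0,h_0]$ is maximal subject to $\chi+hy\in[-1,1]^E$. Such $h>0$ exists because $y$ is supported on coordinates with $|\chi_e|<1$.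

**Step 2: termination.** Since $\langle\chi,y\rangle=0$ and $\|y\|=1$, a step raises $\|\chi\|^2$ by exactly $h^2$, and $\|\chi\|^2\le m$, so $\sum h^2\le m$. A step has $h=h_0$, which happens at most $m/h_0^2$ times, or it makes some coordinate $\pm1$. Such a coordinate leaves $F$ forever, so this happens at most $m$ times. The walk stops, and $w\chi$ stays balanced.

**Step 3: growth of the potential.** Write $B(y)=B_1+B_1^\top$ with $B_1=\begin{pmatrix}0&M(y)\\0&0\end{pmatrix}$. Then
$$\operatorname{tr}(YB(y)ZB(y))=\|Z^{1/2}B(y)Y^{1/2}\|_F^2\le2\|Z^{1/2}B_1Y^{1/2}\|_F^2+2\|Z^{1/2}B_1^\top Y^{1/2}\|_F^2.$$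
The only nonzero block of $B_1YB_1^\top$ is $M(y)Y_2M(y)^\top$, in position $(1,1)$, and that of $B_1^\top YB_1$ is $M(y)^\top Y_1M(y)$, in position $(2,2)$. So the right side is $2\operatorname{tr}(ZB_1YB_1^\top)+2\operatorname{tr}(ZB_1^\top YB_1)=2Q(y)$. Lemma 3 with $H=B(hy)$, whose linear term vanishes by $\rho_1(y)=0$, shows that a step raises $\Phi$ by at most $2\sqrt m\cdot h^2\cdot2Q(y)\le4K\sqrt m\sqrt N\,h^2/m^2$. Summing with $\sum h^2\le m$, at the end
$$\|M(\chi)\|\le\Phi(B(\chi))\le2\sqrt{2N/m}+4K\sqrt{N/m}\le(4K+3)\sqrt{N/m}.$$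

**Step 4: the sign.** At the end more than $m/2$ coordinates are $\pm1$. Replacing $\chi$ by $-\chi$ if necessary, which changes neither balance nor $\|M(\chi)\|$, we have more than $m/4$ coordinates equal to $-1$. The bilinear bound follows from (4). $\square$

**Proposition 5 (all rounds).** Let $A\in\mathbb R_{\ge0}^{U\times U'}$ have positive entries $w^{(0)}$ on $E_0=\operatorname{supp}A$, and let $K\geq 0$, $c_0\ge1$. Suppose that every weight vector $w\ge0$ on $E_0$ which has the same vertex degrees as $w^{(0)}$, satisfies $\frac12\mathcal E\le\mathcal E_w\le2\mathcal E$, and has support of size $m\ge c_0N$, has $K$-cheap directions (as a graph on $V$ with edge set $\operatorname{supp}w$). Put $C_3=4K+3$ and $c=\max\{c_0,900C_3^2\}$. Then $A$ has a $(c,\varepsilon)$-reweighting for every $\varepsilon\in(0,1)$.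

*Proof.* **Step 1: the rounds.** Let $w^{(t)}$ have support of size $m_t$. If $m_t\le cN/\varepsilon^2$, stop. Otherwise $m_t\ge c_0N$. Apply Proposition 4 to the graph formed by the support of $w^{(t)}$, put $f^{(t)}=w^{(t)}\chi$ and $w^{(t+1)}=w^{(t)}+f^{(t)}\ge0$. Degrees are preserved, and $m_{t+1}<\frac34m_t$. So the process stops, and the final weights define $\tilde A$ satisfying items 1 and 2. Step 2 shows that Proposition 4 may be applied each time.

**Step 2: energies change little.** Let $\theta_t=C_3\sqrt{N/m_t}$. If round $t$ takes place, then $m_t>cN/\varepsilon^2$ and $m_r>(4/3)^{t-r}m_t$ for $r<t$. Since $1/(1-\sqrt{3/4})<7.5$,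
$$\sum_{r\le t}\theta_r\le\frac{C_3\,\varepsilon/\sqrt c}{1-\sqrt{3/4}}\le7.5\cdot\frac\varepsilon{30}=\frac\varepsilon4.$$
By balance the terms with $z_{u_e}^2$ and $z_{v_e}^2$ cancel, so
$$\big|\mathcal E_{w^{(t+1)}}(z)-\mathcal E_{w^{(t)}}(z)\big|=\Big|\sum_ef_e^{(t)}(z_{u_e}-z_{v_e})^2\Big|=2\,|\beta_{f^{(t)}}(z,z)|\le2\theta_t\,\mathcal E_{w^{(t)}}(z).$$
By induction on $t$, $\mathcal E_{w^{(t)}}\le e^{2\sum\theta_r}\mathcal E\le e^{1/2}\mathcal E\le2\mathcal E$ and $\mathcal E_{w^{(t)}}\ge\prod(1-2\theta_r)\,\mathcal E\ge(1-2\sum\theta_r)\,\mathcal E\ge\frac12\mathcal E$, where the sums and products run over the rounds before $t$. So the hypothesis on $K$-cheap directions applies to every $w^{(t)}$ with $m_t\ge c_0N$.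

**Step 3: the total error, real vectors.** Let $f=\sum_tf^{(t)}$, the vector of entries of $\tilde A-A$ on $E_0$. For real $x,z$,
$$|\beta_f(x,z)|\le\sum_t\theta_t\sqrt{\mathcal E_{w^{(t)}}(x)\mathcal E_{w^{(t)}}(z)}\le\sum_t2\theta_t\sqrt{\mathcal E(x)\mathcal E(z)}\le\varepsilon\sqrt{\mathcal E(x)\mathcal E(z)}.$$

**Step 4: complex vectors.** Let $L$ and $M$ be formed with $w^{(0)}$, and $M=M(f/w^{(0)})$. Taking $x=L^{+/2}\xi$, $z=L^{+/2}\eta$ in Step 3 gives $|\xi^\top M\eta|\le\varepsilon\|\xi\|\|\eta\|$. So the real matrix $M$ has norm at most $\varepsilon$. Its norm over $\mathbb C$ is the same, namely its top singular value. Since $f$ is balanced, (4) holds for it and extends sesquilinearly to $\sum_ef_e\overline{x_{u_e}}z_{v_e}=(L^{1/2}x)^*M(L^{1/2}z)$. As $\|L^{1/2}x\|^2=\mathcal E(x)$ for complex $x$ too, item 3 follows. $\square$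

Everything now rests on finding cheap directions.

## 4. Cheap directions in the presence of a gap

**Lemma 6.** If $m\ge12N$ and $w$ has gap $\gamma$, then the graph has $32000\gamma^{-2}$-cheap directions.

*Proof.* Let $F,Z_i,Y_i,\rho_i$ be given, $m_F=|F|\ge m/2$.

**Step 1: rewrite $Q$ by sums of squares.** Write
$$Z_1=\sum_p\alpha_p\alpha_p^\top,\quad Y_2=\sum_q\gamma_q\gamma_q^\top,\quad Z_2=\sum_p\alpha'_p\alpha_p'^\top,\quad Y_1=\sum_q\gamma'_q\gamma_q'^\top,$$
and let $x_p,z_q,x'_p,z'_q$ be the images of $\alpha_p,\gamma_q,\alpha'_p,\gamma'_q$ under $L^{+/2}$. Then $\alpha_p^\top M(y)\gamma_q=\beta_{wy}(x_p,z_q)$ and $\alpha_p'^\top M(y)^\top\gamma'_q=\beta_{wy}(z'_q,x'_p)$, so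
$$Q(y)=\sum_{p,q}\beta_{wy}(x_p,z_q)^2+\sum_{p,q}\beta_{wy}(z'_q,x'_p)^2.\tag{6}$$

**Step 2: center.** When $wy$ is balanced, constants may be subtracted:
$$\beta_{wy}(x,z)=\sum_ew_ey_e\,(x_{u_e}-c(x))(z_{v_e}-c(z)).$$
Put $a_e(x)=w_e\sum_{s\in e}(x_s-c(x))^2$. The coefficient of $y_e$ here has square at most $a_e(x)a_e(z)$, and the same is true for $\beta_{wy}(z,x)$. By (5), $\sum_ea_e(x)=\sum_s\deg(s)(x_s-c(x))^2\le\gamma^{-1}\mathcal E_w(x)$. Let $\bar a_e=\sum_pa_e(x_p)$, $\bar b_e=\sum_qa_e(z_q)$, and $\bar a'_e,\bar b'_e$ likewise. Since $\mathcal E_w(L^{+/2}\xi)\le\|\xi\|^2$,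
$$\sum_e\bar a_e\le\gamma^{-1}\operatorname{tr}Z_1\le\gamma^{-1}\sqrt N\|Z_1\|_F\le\gamma^{-1}\sqrt N,\qquad\sum_e\bar b_e\le\gamma^{-1}\operatorname{tr}Y_2\le\gamma^{-1},$$
and the same for the primed quantities.

**Step 3: discard expensive edges.** Let $E'\subseteq F$ be the set of edges with $\bar a_e,\bar a'_e\le20\gamma^{-1}\sqrt N/m_F$ and $\bar b_e,\bar b'_e\le20\gamma^{-1}/m_F$. Each of the four conditions excludes at most $m_F/20$ edges (Markov), so $|E'|\ge0.8m_F$. On $\mathbb R^{E'}$ let $\tilde Q$ be the positive semidefinite form obtained from (6) by inserting the centered formulas. Its trace is at most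
$$\sum_{e\in E'}(\bar a_e\bar b_e+\bar a'_e\bar b'_e)\le\mu:=800\gamma^{-2}\sqrt N/m_F.$$

**Step 4: count dimensions.** At most $m_F/10$ eigenvalues of $\tilde Q$ exceed $10\mu/m_F$, so $\tilde Q(y)\le(10\mu/m_F)\|y\|^2$ on a subspace of dimension at least $0.7m_F\ge0.35m\ge4.2N$. Balance of $wy$ and $\rho_1(y)=\rho_2(y)=0$ are at most $N+2<4.2N$ linear equations. So there is a unit $y$ in the subspace satisfying them, and
$$Q(y)=\tilde Q(y)\le8000\gamma^{-2}\sqrt N/m_F^2\le32000\gamma^{-2}\sqrt N/m^2.\qquad\square$$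

*Proof of Proposition 2.* Let $w$ have the same degrees as $w^{(0)}$ and $\mathcal E_w\ge\frac12\mathcal E$. The left side of (5) depends only on the degrees, so $w$ has gap $\gamma/2$. If its support has at least $12N$ edges, Lemma 6 gives $K$-cheap directions with $K=32000\cdot4\gamma^{-2}$. Apply Proposition 5 with $c_0=12$. $\square$

## 5. Arbitrary graphs: the theorems and the matching lower bound

What changes without a gap? The statement does not.

**Theorem 7.** There is an absolute constant $C'$ with the following property. Let $U,U'$ be finite sets, $N=|U|+|U'|$, let $A\in\mathbb R_{\ge0}^{U\times U'}$, and let $\varepsilon\in(0,1)$. Then there is $\tilde A\in\mathbb R_{\ge0}^{U\times U'}$ such that $\operatorname{supp}\tilde A\subseteq\operatorname{supp}A$ and $\tilde A$ has at most $C'N/\varepsilon^2$ nonzero entries; $\tilde A$ has the same row sums and the same column sums as $A$; and (2) holds for all $x,z\in\mathbb C^{U\sqcup U'}$. In short, $A$ has a $(C',\varepsilon)$-reweighting.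

**Theorem 8.** For every $\varepsilon\in(0,1)$:

- (b) every Eulerian digraph on $n$ vertices has an $\varepsilon$-SV-sparsifier with at most $2C'n/\varepsilon^2$ nonzero weights;
- (a) every undirected graph on $n$ vertices has an undirected $\varepsilon$-SV-sparsifier with at most $4C'n/\varepsilon^2$ nonzero entries.

In both cases the sparsifier is a reweighted subgraph of $G$ and satisfies the stronger inequality (3).

*Proof from Theorem 7.* This is Lemma 1 with $c=C'$. $\square$

So the questions (a) and (b) are answered affirmatively with $C=4C'$ and $C=2C'$. The Eulerian hypothesis plays no role in Theorem 7, which gives another consequence.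

**Corollary 10.** Every weighted digraph $A\in\mathbb R_{\ge0}^{V\times V}$, Eulerian or not, on $n$ vertices has, for every $\varepsilon\in(0,1)$, a reweighted subgraph $\tilde A$ with at most $2C'n/\varepsilon^2$ edges and the same in- and out-degrees such that for all $x,y\in\mathbb C^V$ and $\zeta,\zeta'\in\mathbb C$
$$|x^*(\tilde A-A)y|\le\varepsilon\Big(\sum_{u,v}A_{uv}|x_u-\zeta x_v|^2\Big)^{1/2}\Big(\sum_{u,v}A_{uv}|\zeta'y_u-y_v|^2\Big)^{1/2}.$$
The case $\zeta=\zeta'=1$ gives linear-sized Eulerian sparsifiers in the usual sense.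

*Proof.* Take two copies of $V$ in Theorem 7 and apply (2) to the vectors $(x,\zeta x)$ and $(\zeta'y,y)$. $\square$

**Theorem 9.** For even $n$ and $\varepsilon\in(0,1)$, every $\varepsilon$-SV-sparsifier of $K_{n/2,n/2}$ (directed or undirected, subgraph or not) has at least
$$\frac{n^2}{2+\varepsilon^2(n-2)}\ge\min\Big\{\frac{n^2}4,\frac n{2\varepsilon^2}\Big\}$$
nonzero entries. So the worst-case size is $\Theta(\min\{n^2,n/\varepsilon^2\})$.

*Proof.* The computation of Section 1 works again. Let $S,S'$ be the sides. Then $W=\frac2n(\mathbf 1_S\mathbf 1_{S'}^\top+\mathbf 1_{S'}\mathbf 1_S^\top)$, $\|W\|_F^2=2$, and $W^2=\frac2n(\mathbf 1_S\mathbf 1_S^\top+\mathbf 1_{S'}\mathbf 1_{S'}^\top)$, so $I-W^2$ is the orthogonal projection onto $\{\mathbf 1_S,\mathbf 1_{S'}\}^\perp$. Let $\Delta=\tilde W-W$. Unit vectors in (1) give $\|\Delta\|\le\varepsilon$. Putting $y=t\mathbf 1_S$ in (1), the left side is $t|x^*\Delta\mathbf 1_S|$ and the right side does not depend on $t$. Letting $t\to\infty$ gives $\Delta\mathbf 1_S=0$,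 and likewise $\Delta\mathbf 1_{S'}=0$. Hence $\operatorname{rank}\Delta\le n-2$ and $\operatorname{tr}(W^\top\Delta)=\frac2n(\mathbf 1_S^\top\Delta\mathbf 1_{S'}+\mathbf 1_{S'}^\top\Delta\mathbf 1_S)=0$, so $\|\tilde W\|_F^2\le2+\varepsilon^2(n-2)$. The entries of $\tilde W=\tilde A/(n/2)$ sum to $n$. If $s$ is the number of nonzero entries, $n^2\le s\|\tilde W\|_F^2$. Finally $2+\varepsilon^2(n-2)\le2\max\{2,\varepsilon^2n\}$.

The matching upper bound is Theorem 8, or $G$ itself when $n/\varepsilon^2>n^2$. For odd $n\ge3$ add to $K_{(n-1)/2,(n-1)/2}$ one vertex $v$ carrying only a loop. Then $WW^*\mathbf e_v=W^*W\mathbf e_v=\mathbf e_v$, so as above $\Delta\mathbf e_v=0$ and $\mathbf e_v^\top\Delta=0$, and the bound for $n-1$ applies to the remaining block. $\square$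

In particular, for $\varepsilon\ge n^{-1/2}$ the order $n/\varepsilon^2$ cannot be improved, even if arbitrary edges are allowed.

It remains to prove Theorem 7. By Proposition 5 we need only this: there are absolute constants $C_0,C_2$ such that every weighted bipartite graph with $m\ge C_0N$ edges has $C_2$-cheap directions. The constants will be
$$\kappa=\tfrac1{500},\quad C_1=1250\kappa^{-4},\quad C_0=24C_1,\quad C_2=2\cdot10^7\sqrt{6C_1},\quad C_3=4C_2+3,\quad C'=\max\{C_0,900C_3^2\}.$$

## 6. What fails without a gap, and what can be saved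

In Section 4 the gap was used twice, in $\sum_e\bar a_e\lesssim\sqrt N$ and $\sum_e\bar b_e\lesssim1$. Both used $\sum_s\deg(s)(x_s-c(x))^2\lesssim\mathcal E_w(x)$, and this may be far from true. Take a cycle of even length $\ell\ge4$, replace each vertex by $r$ copies and each edge by a $K_{r,r}$ with unit weights. Here $N=r\ell$, $m=r^2\ell$, and all degrees are $2r$. Let $x$ be $\cos(2\pi i/\ell)$ on all copies of vertex $i$. Then $c(x)=0$ and $\sum_s\deg(s)x_s^2=2r\cdot r\cdot\frac\ell2=r^2\ell$. Since $\cos\frac{2\pi i}\ell-\cos\frac{2\pi(i+1)}\ell=2\sin\frac\pi\ell\sin\frac{2\pi(i+1/2)}\ell$, the energy is $r^2\cdot4\sin^2\frac\pi\ell\cdot\frac\ell2=2r^2\ell\sin^2\frac\pi\ell$. The ratio is $1/(2\sin^2(\pi/\ell))$, which is of order $\ell^2$.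

**The $b$ side is saved by a gradient.** Balance gives more than the freedom to subtract constants: $\sum_ef_ex_{u_e}z_{u_e}=0$, because the summand depends only on $u_e$ apart from $f_e$. Hence
$$\beta_f(x,z)=\sum_ef_e\,(x_{u_e}-c(x))\,(z_{v_e}-z_{u_e}).$$
With $b_e(z)=w_e(z_{v_e}-z_{u_e})^2$ we get $\sum_eb_e(z)=\mathcal E_w(z)$ with no gap at all.

**The $a$ side needs only a Hilbert–Schmidt bound.** The matrix $Z_1$ has Frobenius norm at most $1$. So if $\sum_ea_e(L^{+/2}\xi)\le\xi^\top\hat K\xi$, it suffices that $\|\hat K\|_F\lesssim\sqrt N$. In terms of the ratios $\lambda_i$ between $\sum\deg(s)(x_s-c)^2$ and $\mathcal E_w$ along a common eigenbasis, we need $\sum\lambda_i^2\lesssim N$ instead of $\max\lambda_i\lesssim1$. This still fails for the cycle above, but it holds under an isoperimetric condition that is easy to enforce by cutting (Section 7). We may discard a tenth of the edges of $F$: the direction $y$ then simply vanishes on them.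

**Equal weights are now finished in outline.** If all weights are equal, cut $V$ into parts with a good isoperimetric profile, discard the edges between parts, and let $\Pi x$ be $x$ averaged over each part. A balanced $f$ supported inside the parts is balanced on each part separately, so $\sum_ef_e(\Pi x)_{u_e}(z_{v_e}-z_{u_e})=0$, and $\beta_f(x,z)=\sum_ef_e(x_{u_e}-(\Pi x)_{u_e})(z_{v_e}-z_{u_e})$.

**Unequal weights break this.** A discarded edge costs one coordinate, whatever its weight, so cuts must be counted by number of edges. But energy counts weights. If a part consists of heavy clusters joined by many very light edges, then $x$ may differ by a large amount between clusters at little cost in energy, and $w_e(x_s-c)^2$ is out of control for a heavy edge $e$. Therefore $e$ must be compared with an average over a part that is held together by edges at least as heavy as $e$. This requires one partition for each scale of weights. Now $f$ is balanced as a whole but not scale by scale, and the terms $\sum f_e(\Pi x)_{u_e}(z_{v_e}-z_{u_e})$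 no longer cancel.

**Balancing each scale separately is too expensive.** That costs $N$ equations per scale. Split $K_{r,r}$ into $r$ perfect matchings and give the $i$-th one weight $4^{-i}$. A vector balanced on a matching is zero. So the only $f$ balanced on each scale is $f=0$, even though $m=r^2$ is much larger than $N=2r$.

The way out has three parts. The partitions are nested, so averages at different scales telescope. Global balance turns a sum over edges heavier than a given scale into minus the same sum over lighter edges, which can afford it. And the lighter edges see only those modes of $z$ that are cheap at that scale. The expensive modes are removed by linear equations, and the Hilbert–Schmidt bound says that over all scales together there are only $O(N)$ of these.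

## 7. From an isoperimetric profile to a Hilbert–Schmidt bound

For $d>0$ let $F_d(r)=\kappa d\,\max\{1,r/d\}^{4/5}$. It is positive and nondecreasing in $r$.

**Lemma 11.** Let $H$ be a loopless graph on a finite set $C$ with $|C|\ge2$ and edge lengths $\ell_e>0$. Let $\mathcal E_C(\phi,\phi')=\sum_e\nabla_e\phi\,\nabla_e\phi'/\ell_e$, where $\nabla_e$ is the difference across $e$, and $\mathcal E_C(\phi)=\mathcal E_C(\phi,\phi)$. Let $\nu:C\to[0,\infty)$ satisfy $\nu(s)\ge\sum_{e\ni s}\ell_e$. Let $\partial S$ be the number of edges between $S$ and $C\setminus S$. Assume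
$$\partial S\ge F_d(\nu(S))\quad\text{whenever }\emptyset\ne S\subsetneq C,\ \nu(S)\le\nu(C)/2.\tag{7}$$
Then $\nu>0$ on $C$. Put $c(\phi)=\sum_s\nu(s)\phi_s/\nu(C)$. There are $\psi_1,\dots,\psi_{|C|-1}\in\mathbb R^C$ and $\lambda_i>0$ such that $c(\psi_i)=0$, $\mathcal E_C(\psi_i,\psi_l)=\delta_{il}$, $\sum_s\nu(s)\psi_i(s)\psi_l(s)=\lambda_i\delta_{il}$, every $\phi$ satisfies $\phi=c(\phi)\mathbf 1+\sum_i\mathcal E_C(\phi,\psi_i)\psi_i$, and
$$\sum_i\lambda_i^2\le C_1\,\nu(C)/d.$$

*Example.* Let $C=\{1,2\}$ with one edge of length $\ell$ and $\nu(1)=\nu(2)=\ell$. Then $\psi=\frac12\sqrt\ell\,(1,-1)$ has difference $\sqrt\ell$, so $\mathcal E_C(\psi)=1$, and $\lambda=2\ell\cdot\frac\ell4=\frac{\ell^2}2$. A large $\lambda$ means a mode that carries much $\nu$-mass at little energy.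

*Proof.* **Step 1: the eigenbasis.** For every nonempty proper $S$, one of $S$, $C\setminus S$ has at most half the measure, so $\partial S>0$ by (7). Thus $H$ is connected, every vertex has an edge, and $\nu>0$. The form $\mathcal E_C$ vanishes only on constants, so it is positive definite on $\{c=0\}$. Diagonalizing the $\nu$-inner product with respect to $\mathcal E_C$ on $\{c=0\}$ gives $\psi_i$ and $\lambda_i>0$. The vector $\phi-c(\phi)\mathbf 1$ lies in $\{c=0\}$, and its coefficients are $\mathcal E_C(\phi,\psi_i)$.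

**Step 2: reduction to Green functions.** For $p\in C$ let $g_p(s)=\sum_i\psi_i(p)\psi_i(s)$. Then
$$\sum_{p,s}\nu(p)\nu(s)g_p(s)^2=\sum_i\lambda_i^2,\qquad c(g_p)=0,\qquad\mathcal E_C(g_p,\phi)=\phi_p-c(\phi).$$
In particular $|\mathcal E_C(g_p,\mathbf 1_S)|\le1$ for all $S$. It suffices to show $\sum_s\nu(s)g_p(s)^2\le C_1/d$ for each $p$, since we can then multiply by $\nu(p)$ and sum.

**Step 3: split at the median.** Let $t^*$ be a value of $g_p$ with $\nu\{g_p>t^*\}\le\nu(C)/2$ and $\nu\{g_p<t^*\}\le\nu(C)/2$. Since $g_p$ has mean $0$, $\sum\nu g_p^2\le\sum\nu(g_p-t^*)^2$. As $C_1=2\cdot625\kappa^{-4}$, it suffices to prove, for $(h,t_0)=(g_p,t^*)$ and $(h,t_0)=(-g_p,-t^*)$,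
$$\sum_s\nu(s)(h_s-t_0)_+^2\le\frac{625}{\kappa^4d}.$$

**Step 4: an integral inequality for level sets.** Let $S_t=\{h>t\}$, $a(t)=\nu(S_t)$, $t_1=\max h\ge t_0$. An edge with endpoint values $h_e^-\le h_e^+$ crosses $S_t$ if and only if $h_e^-\le t<h_e^+$. Along a crossing edge $\nabla_eh$ and $\nabla_e\mathbf 1_{S_t}$ have the same sign, so $\sum_{\text{crossing}}|\nabla_eh|/\ell_e=\mathcal E_C(h,\mathbf 1_{S_t})\le1$. By Cauchy–Schwarz,
$$(\partial S_t)^2\le\Big(\sum_{\text{crossing}}\frac{|\nabla_eh|}{\ell_e}\Big)\Big(\sum_{\text{crossing}}\frac{\ell_e}{|\nabla_eh|}\Big)\le\sum_{\text{crossing}}\frac{\ell_e}{|\nabla_eh|}.$$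
Each edge crosses for a set of levels of length $|\nabla_eh|$, and it crosses at some level $\ge t$ only if $h_e^+>t$, that is, only if it has an endpoint in $S_t$. Integrating,
$$\int_t^\infty(\partial S_\tau)^2\,d\tau\le\sum_{e:\,h_e^+>t}\ell_e\le\sum_{s\in S_t}\sum_{e\ni s}\ell_e\le a(t).$$
For $\tau\in[t_0,t_1)$ the set $S_\tau$ is nonempty with $a(\tau)\le a(t_0)\le\nu(C)/2$, so (7) applies and
$$a(t)\ge\int_t^{t_1}F_d(a(\tau))^2\,d\tau\qquad(t_0\le t\le t_1).\tag{8}$$

**Step 5: dyadic levels.** Let $r_i=2^id$ and $\tau_i=\inf\{t\ge t_0:a(t)\le r_i\}$ for $i\ge0$. The function $a$ is a right-continuous nonincreasing step function with $a(t_1)=0$. Hence $a(\tau_i)\le r_i$, $a>r_i$ on $[t_0,\tau_i)$, $t_1\ge\tau_0\ge\tau_1\ge\cdots$, and $\tau_i=t_0$ for large $i$. On $[\tau_{i+1},\tau_i)$ we have $F_d(a)\ge F_d(r_i)=\kappa d\,2^{4i/5}$. So (8) at $t=\tau_{i+1}$ gives $r_{i+1}\ge(\tau_i-\tau_{i+1})\,\kappa^2d^2\,2^{8i/5}$, that is,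
$$\tau_i-\tau_{i+1}\le\frac{2\cdot2^{-3i/5}}{\kappa^2d},\qquad\text{hence}\qquad\tau_i-t_0\le\frac{6\cdot2^{-3i/5}}{\kappa^2d},$$
using $(1-2^{-3/5})^{-1}<3$. Also (8) at $t=\tau_0$ gives $d\ge(t_1-\tau_0)\kappa^2d^2$, so $t_1-t_0\le7/(\kappa^2d)$.

**Step 6: sum up.** Points with $h>\tau_0$ have total measure $a(\tau_0)\le d$ and $h-t_0\le t_1-t_0$. Points with $\tau_{i+1}<h\le\tau_i$ have measure at most $a(\tau_{i+1})\le2^{i+1}d$ and $h-t_0\le\tau_i-t_0$. Using $(1-2^{-1/5})^{-1}<8$,
$$\sum\nu(h-t_0)_+^2\le a(\tau_0)(t_1-t_0)^2+\sum_{i\ge0}a(\tau_{i+1})(\tau_i-t_0)^2\le\frac{49+72\sum_i2^{-i/5}}{\kappa^4d}\le\frac{625}{\kappa^4d}.\qquad\square$$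

*On the exponent.* With $r^\alpha$ instead of $r^{4/5}$, the terms of the last sum behave like $2^i\cdot2^{2i(1-2\alpha)}=2^{i(3-4\alpha)}$, so this argument needs $\alpha>\frac34$. In the next section the cost of cutting is a sum of terms $2^{i(\alpha-1)}$, which needs $\alpha<1$. The choice $\frac45$ lies in between.

## 8. Partitions nested across the weight levels

Fix a nonempty $F\subseteq E$, and put $m_F=|F|$, $d=m_F/N$. The level $j(e)\in\mathbb Z$ of $e\in F$ is defined by $4^{-j(e)}\le w_e<4\cdot4^{-j(e)}$. Small levels are heavy edges. Let $j_0$ and $J$ be the minimum and maximum level in $F$. For $j_0\le k\le J$ define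

- $H_k=\{e\in F:j(e)\le k\}$, the edges at least as heavy as level $k$, with lengths $\ell_e^{(k)}=2^{-(k-j(e))}$;
- $\nu_k(s)=\sum_{e\in F,\,e\ni s}2^{-|k-j(e)|}$, a measure in which every edge of $F$ is visible at every level, with exponential decay.

Then $\nu_k(s)\ge\sum_{e\in H_k,\,e\ni s}\ell_e^{(k)}$. Each edge has two endpoints and $\sum_{i\in\mathbb Z}2^{-|i|}=3$, so
$$\sum_k\nu_k(V)\le6m_F,\qquad\sum_{k\ge j(e)}\frac{4^{-k}}{\ell_e^{(k)}}=\sum_{k\ge j(e)}4^{-j(e)}2^{-(k-j(e))}\le2w_e.\tag{9}$$
The first says that all levels together have bounded measure per edge. The second says that the energies at all levels together, weighted by $4^{-k}$, are bounded by $2\mathcal E_w$.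

**Construction.** Let $\mathcal P_{J+1}=\{V\}$. For $k=J,J-1,\dots,j_0$, start from $\mathcal P_{k+1}$ and repeat: while some part $C$ has a subset $\emptyset\ne S\subsetneq C$ with $\nu_k(S)\le\nu_k(C)/2$ and fewer than $F_d(\nu_k(S))$ edges of $H_k$ between $S$ and $C\setminus S$, replace $C$ by $S$ and $C\setminus S$. The result is $\mathcal P_k$.

Each split adds a part, so there are at most $N-1$ splits over all levels together. Each $\mathcal P_k$ refines $\mathcal P_{k+1}$. Every $C\in\mathcal P_k$ with $|C|\ge2$ satisfies the hypotheses of Lemma 11 with $H=H_k[C]$ (the edges of $H_k$ inside $C$), lengths $\ell^{(k)}$, and measure $\nu_k|_C$. Call $e\in F$ good if both its endpoints lie in one part of $\mathcal P_{j(e)}$. A good edge then lies inside one part of $\mathcal P_k$ for every $k\ge j(e)$.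

*Example.* Take the path $u_1,v_1,u_2$ with $w=1$ on $e_1=u_1v_1$ (level $0$) and $w=\frac1{16}$ on $e_2=v_1u_2$ (level $2$). Here $N=3$, $d=\frac23$, and $F_d<1$ for all the values that occur. At level $2$ both edges belong to $H_2$ and the path is connected, so nothing is split and $\mathcal P_2=\{V\}$. At level $1$ we have $H_1=\{e_1\}$ and $\nu_1=(\frac12,1,\frac12)$. The set $\{u_2\}$ has less than half the measure and no edge of $H_1$ leaving it, so it is split off. Thus $\mathcal P_1=\mathcal P_0=\{\{u_1,v_1\},\{u_2\}\}$. Both edges are good: $e_1$ lies in a part of $\mathcal P_0$ and $e_2$ in the part of $\mathcal P_2$.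

**Lemma 12.** At most $m_F/10$ edges of $F$ are not good.

*Proof.* An edge $e$ that is not good is separated by a split at some level $k\ge j(e)$. At that split $e\in H_k$ and $e$ joins $S$ to $C\setminus S$, so it is among the fewer than $F_d(\nu_k(S))$ edges cut. We add up these costs.

Splits with $\nu_k(S)\le d$ cost less than $\kappa d$ each, in total at most $\kappa dN=\kappa m_F$.

A split with $\nu_k(S)>d$ costs less than $F_d(\nu_k(S))=\sum_{s\in S}\nu_k(s)\,\kappa\,(\nu_k(S)/d)^{-1/5}$. Charge each $s\in S$ its summand. Fix $k$ and $s$, and let $S_1,S_2,\dots$ be the successive such sets at level $k$ containing $s$. The part that is split to produce $S_{i+1}$ is contained in $S_i$, so $\nu_k(S_{i+1})\le\nu_k(S_i)/2$, and all these measures exceed $d$. Reading the list from its end, the ratios $\nu_k(S_i)/d$ exceed $1,2,4,\dots$. So $s$ is charged at most $\nu_k(s)\,\kappa\sum_{i\ge0}2^{-i/5}\le8\kappa\nu_k(s)$ at level $k$. By (9) the total is at most $8\kappa\cdot6m_F=48\kappa m_F$.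

Altogether at most $49\kappa m_F<m_F/10$. $\square$

**Operators at level $k$.** For $C\in\mathcal P_k$ with $|C|\ge2$, let $\mathcal E_{k,C},c_{k,C},\psi_{k,C,i},\lambda_{k,C,i}$ be the data of Lemma 11, applied to restrictions of vectors to $C$. For $x,z\in\mathbb R^V$ and $s\in C\in\mathcal P_k$ define the average $\Pi_kx$ and the cheap part $R_kz$ by
$$(\Pi_kx)_s=c_{k,C}(x),\qquad(R_kz)_s=\sum_{i:\,\lambda_{k,C,i}\le1}\mathcal E_{k,C}(z,\psi_{k,C,i})\,\psi_{k,C,i}(s).$$
If $C=\{s\}$, set $(\Pi_kx)_s=x_s$ and $(R_kz)_s=0$. For $j_0\le k<J$ let $T_k=\Pi_k-\Pi_{k+1}$. Since $\mathcal P_k$ refines $\mathcal P_{k+1}$, the vector $T_kx$ is constant on each part of $\mathcal P_k$.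

By Lemma 11 and (9), with sums over parts that are not singletons,
$$\sum_{k,C,i}\lambda_{k,C,i}^2\le\frac{C_1}d\sum_k\nu_k(V)\le6C_1\frac{m_F}d=6C_1N,\qquad\sum_{k,C}4^{-k}\mathcal E_{k,C}(z)\le2\mathcal E_w(z).\tag{10}$$

**The subspace $\mathcal S$.** Let $\nabla_e\phi=\phi_{v_e}-\phi_{u_e}$. Let $\mathcal S$ be the set of balanced $f\in\mathbb R^E$, supported on good edges, with
$$\sum_{e\in H_k[C]}f_e\,\nabla_e\psi_{k,C,i}=0\quad\text{for all }(k,C,i)\text{ with }\lambda_{k,C,i}>1.\tag{11}$$
The number of triples with $\lambda_{k,C,i}>1$ is at most $\sum\lambda_{k,C,i}^2\le6C_1N$. So apart from the support condition, $\mathcal S$ is given by at most $N+6C_1N$ linear equations, no matter how many levels there are. Reversing the sign of all $\nabla_e$ does not change (11).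

## 9. A telescoping identity for balanced vectors

For $e\in F$ with $j=j(e)$ and $j_0\le k\le j$ let $\theta_{e,k}=4^{-k}2^{-(j-k)}$, the share of $e$ in $4^{-k}\nu_k(s)$ at each endpoint $s$. Define
$$a_e(x)=\sum_{s\in e}\sum_{k\le j}\theta_{e,k}\,(x_s-(\Pi_kx)_s)^2,\qquad b_e(z)=w_e(\nabla_ez)^2+\sum_{s\in e}\sum_{k<j}\theta_{e,k}\,(R_kz)_s^2,$$
where $k\ge j_0$ throughout. These replace the quantities $w_e(x_s-c)^2$ and $w_e(\nabla_ez)^2$ of Section 6.

**Lemma 13.** There are bilinear forms $\Gamma_e,\Gamma'_e$ $(e\in F)$, independent of $f$, such that for all $f\in\mathcal S$ and $x,z\in\mathbb R^V$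
$$\beta_f(x,z)=\sum_ef_e\,\Gamma_e(x,z),\qquad\beta_f(z,x)=\sum_ef_e\,\Gamma'_e(x,z),$$
and $w_e^2\,\Gamma_e(x,z)^2\le100\,a_e(x)b_e(z)$, $w_e^2\,\Gamma'_e(x,z)^2\le100\,a_e(x)b_e(z)$.

*Proof.* **Step 1: put the gradient on $z$.** Orient all edges from $U$ to $U'$, or all from $U'$ to $U$. Let $t_e,h_e$ be tail and head and $\nabla'_e\phi=\phi_{h_e}-\phi_{t_e}=\pm\nabla_e\phi$. The quantity $I=\sum_ef_ex_{t_e}z_{h_e}$ is $\beta_f(x,z)$ in the first orientation and $\beta_f(z,x)$ in the second. All tails lie on one side and all heads on the other, so balance gives $\sum_ef_e\phi_{t_e}=\sum_ef_e\phi_{h_e}=0$ for every $\phi$. Hence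
$$\sum_ef_e\nabla'_e\phi=0\quad\text{for every }\phi\in\mathbb R^V,\tag{12}$$
and, writing $\odot$ for the entrywise product and using $\phi=x\odot z$ at the tails, $I=\sum_ef_ex_{t_e}\nabla'_ez$.

**Step 2: subtract the average at the level of the edge.** For a good edge, $\Pi_{j(e)}x$ takes the same value at both endpoints, so $(\Pi_{j(e)}x)_{t_e}\nabla'_ez=\nabla'_e(\Pi_{j(e)}x\odot z)$. Therefore
$$I=\sum_ef_e\big(x_{t_e}-(\Pi_{j(e)}x)_{t_e}\big)\nabla'_ez+I',\qquad I'=\sum_ef_e\nabla'_e\big(\Pi_{j(e)}x\odot z\big).$$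
With equal weights $I'$ would vanish by (12). Here the vector $\Pi_{j(e)}x\odot z$ depends on $e$ through $j(e)$.

**Step 3: telescope over the levels.** Insert $\Pi_{j(e)}=\Pi_J+\sum_{k=j(e)}^{J-1}T_k$. The term with $\Pi_J$ is the same vector for all $e$ and vanishes by (12). So
$$I'=\sum_{k=j_0}^{J-1}I_k,\qquad I_k=\sum_{e:\,j(e)\le k}f_e\nabla'_e(T_kx\odot z).$$

**Step 4: remove the expensive modes of $z$.** Every edge in $\operatorname{supp}f$ with $j(e)\le k$ is good, hence lies inside a part $C\in\mathcal P_k$ that is not a singleton, on which $T_kx$ is a constant $\delta_C$. Thus $I_k=\sum_C\delta_C\sum_{e\in H_k[C]}f_e\nabla'_ez$. On $C$ the vector $z-R_kz$ is a constant plus a combination of the $\psi_{k,C,i}$ with $\lambda_{k,C,i}>1$. By (11) these contribute nothing, so $z$ may be replaced by $R_kz$: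
$$I_k=\sum_C\delta_C\sum_{e\in H_k[C]}f_e\nabla'_e(R_kz)=\sum_{j(e)\le k}f_e\nabla'_e(T_kx\odot R_kz).$$

**Step 5: pass from heavy edges to light edges.** The vector $T_kx\odot R_kz$ does not depend on $e$, so (12) gives
$$I_k=-\sum_{j(e)>k}f_e\nabla'_e(T_kx\odot R_kz).$$
Collecting terms, $I=\sum_ef_e\Gamma_e^\circ$ where, with $j=j(e)$,
$$\Gamma_e^\circ=\big(x_{t_e}-(\Pi_jx)_{t_e}\big)\nabla'_ez-\sum_{j_0\le k<j}\nabla'_e(T_kx\odot R_kz).$$
Let $\Gamma_e$ and $\Gamma'_e$ be $\Gamma_e^\circ$ for the two orientations. They do not involve $f$.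

**Step 6: the bound.** For all $k\le j$,
$$w_e<4\cdot4^{-j}=4\cdot4^{-k}4^{-(j-k)}\le4\theta_{e,k},\tag{13}$$
so $w_e^2/\theta_{e,k}\le16\theta_{e,k}$: a light edge has enough credit at every heavier level. Write $w_e(T_kx)_s(R_kz)_s=\big(w_e\theta_{e,k}^{-1/2}(T_kx)_s\big)\big(\theta_{e,k}^{1/2}(R_kz)_s\big)$ and apply Cauchy–Schwarz to the sum of all products in $w_e\Gamma_e^\circ$:
$$(w_e\Gamma_e^\circ)^2\le\Big[w_e\big(x_{t_e}-(\Pi_jx)_{t_e}\big)^2+16\sum_{s\in e}\sum_{k<j}\theta_{e,k}(T_kx)_s^2\Big]\,b_e(z).$$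
By (13) with $k=j$ the first term in the bracket is at most $4a_e(x)$. Next, $(T_kx)_s^2\le2(x_s-(\Pi_kx)_s)^2+2(x_s-(\Pi_{k+1}x)_s)^2$, and $\theta_{e,k}=2\theta_{e,k+1}$ for $k<j$. So the double sum is at most $2a_e(x)+4a_e(x)=6a_e(x)$. The bracket is at most $4a_e(x)+96a_e(x)=100a_e(x)$. $\square$

The cutoff in $R_k$ is needed because of Step 5. The light edges need not lie inside parts of $\mathcal P_k$, so $\nabla'_e(T_kx\odot z)$ involves values of $z$ and not only its gradient. Values are controlled by energy only in modes with $\lambda\le1$. That is part (i) of the next lemma.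

## 10. Two trace bounds and cheap directions in every graph

**Lemma 14.** (i) $\sum_{e\in F}b_e(z)\le3\mathcal E_w(z)$ for all $z\in\mathbb R^V$. (ii) There is $\hat K\succeq0$ with $\|\hat K\|_F\le2\sqrt{6C_1N}$ and $\sum_{e\in F}a_e(L^{+/2}\xi)\le\xi^\top\hat K\xi$ for all $\xi\in\mathbb R^V$.

*Proof.* In both sums we use $\sum_{e\ni s,\,j(e)\ge k}\theta_{e,k}\le4^{-k}\nu_k(s)$, which holds because $\theta_{e,k}=4^{-k}2^{-|k-j(e)|}$ there.

(i) By the orthogonality relations of Lemma 11, for $C\in\mathcal P_k$ not a singleton,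
$$\sum_{s\in C}\nu_k(s)(R_kz)_s^2=\sum_{i:\,\lambda_{k,C,i}\le1}\lambda_{k,C,i}\,\mathcal E_{k,C}(z,\psi_{k,C,i})^2\le\sum_i\mathcal E_{k,C}(z,\psi_{k,C,i})^2=\mathcal E_{k,C}(z).$$
Summing with weights $4^{-k}$ and using (10) gives at most $2\mathcal E_w(z)$. The terms $w_e(\nabla_ez)^2$ add at most $\mathcal E_w(z)$.

(ii) Again by Lemma 11, with sums over parts that are not singletons,
$$\sum_{e\in F}a_e(x)\le\sum_{k,C}4^{-k}\sum_{s\in C}\nu_k(s)(x_s-c_{k,C}(x))^2=\sum_{k,C,i}\lambda_{k,C,i}\,4^{-k}\,\mathcal E_{k,C}(x,\psi_{k,C,i})^2.$$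
Define $\eta_{k,C,i}\in\mathbb R^V$ by $\eta_{k,C,i}^\top\xi=2^{-k}\mathcal E_{k,C}(L^{+/2}\xi,\psi_{k,C,i})$. Let $\Psi$ be the matrix with these columns, $\Lambda=\operatorname{diag}(\lambda_{k,C,i})$ and $\hat K=\Psi\Lambda\Psi^\top\succeq0$. The right side above for $x=L^{+/2}\xi$ is $\xi^\top\hat K\xi$. By (10),
$$\|\Psi^\top\xi\|^2=\sum_{k,C}4^{-k}\mathcal E_{k,C}(L^{+/2}\xi)\le2\mathcal E_w(L^{+/2}\xi)\le2\|\xi\|^2,$$
so $\|\Psi\|^2\le2$ and $\|\hat K\|_F\le\|\Psi\|^2\|\Lambda\|_F\le2\sqrt{6C_1N}$. $\square$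

**Proposition 15.** Every weighted bipartite graph with $m\ge C_0N$ edges has $C_2$-cheap directions.

*Proof.* The proof repeats that of Lemma 6, with Lemmas 12–14 in place of centering. Let $F,Z_i,Y_i,\rho_i$ be given with $m_F=|F|\ge m/2$, and carry out the construction of Section 8 for $F$.

**Step 1: sums of squares.** Decompose $Z_1,Y_2,Z_2,Y_1$ and define $x_p,z_q,x'_p,z'_q$ as in Step 1 of Lemma 6, so that (6) holds. Let $\bar a_e=\sum_pa_e(x_p)$, $\bar b_e=\sum_qb_e(z_q)$, and define $\bar a'_e,\bar b'_e$ from the primed vectors. By Lemma 14,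
$$\sum_{e\in F}\bar a_e\le\operatorname{tr}(Z_1\hat K)\le\|Z_1\|_F\|\hat K\|_F\le2\sqrt{6C_1N},\qquad\sum_{e\in F}\bar b_e\le3\operatorname{tr}Y_2\le3,$$
and the same holds for the primed quantities.

**Step 2: discard expensive edges.** Let $E'$ be the set of good edges with $\bar a_e,\bar a'_e\le40\sqrt{6C_1N}/m_F$ and $\bar b_e,\bar b'_e\le60/m_F$. At most $m_F/10$ edges are not good, by Lemma 12, and each of the four conditions excludes at most $m_F/20$ edges, by Markov. So $|E'|\ge0.7m_F$.

**Step 3: the trace.** On $\mathbb R^{E'}$ consider the positive semidefinite form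
$$\tilde Q(y)=\sum_{p,q}\Big(\sum_{e\in E'}y_ew_e\Gamma_e(x_p,z_q)\Big)^2+\sum_{p,q}\Big(\sum_{e\in E'}y_ew_e\Gamma'_e(x'_p,z'_q)\Big)^2.$$
By Lemma 13 its trace is at most
$$100\sum_{e\in E'}(\bar a_e\bar b_e+\bar a'_e\bar b'_e)\le100\cdot m_F\cdot2\cdot\frac{40\sqrt{6C_1N}}{m_F}\cdot\frac{60}{m_F}=\mu:=\frac{480000\sqrt{6C_1N}}{m_F}.$$

**Step 4: count dimensions.** At most $m_F/10$ eigenvalues of $\tilde Q$ exceed $10\mu/m_F$. So $\tilde Q(y)\le(10\mu/m_F)\|y\|^2$ on a subspace of dimension at least $0.6m_F\ge0.3m\ge0.3\,C_0N=7.2C_1N$. Vectors in $\mathbb R^{E'}$ are supported on good edges, so requiring $wy\in\mathcal S$ and $\rho_1(y)=\rho_2(y)=0$ imposes at most $(6C_1+1)N+2<7.2C_1N$ linear equations. Hence there is a unit vector $y$ in the subspace that satisfies them all. It is supported in $F$, and $wy$ is balanced.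

**Step 5: conclusion.** Since $wy\in\mathcal S$, Lemma 13 gives $\beta_{wy}(x_p,z_q)=\sum_ew_ey_e\Gamma_e(x_p,z_q)$ and $\beta_{wy}(z'_q,x'_p)=\sum_ew_ey_e\Gamma'_e(x'_p,z'_q)$. So $Q(y)=\tilde Q(y)$ by (6), and
$$Q(y)\le\frac{10\mu}{m_F}=\frac{4.8\cdot10^6\sqrt{6C_1N}}{m_F^2}\le\frac{1.92\cdot10^7\sqrt{6C_1N}}{m^2}\le C_2\frac{\sqrt N}{m^2}.\qquad\square$$

*Proof of Theorem 7.* By Proposition 15, the hypothesis of Proposition 5 holds for every $A$ with $K=C_2$ and $c_0=C_0$; neither the degrees nor the comparison of energies is needed. Proposition 5 gives a $(C',\varepsilon)$-reweighting with $C'=\max\{C_0,900(4C_2+3)^2\}=\max\{C_0,900C_3^2\}$, an absolute constant. $\square$
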